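# Geometric thickness and maximum degree: the threshold between four and five

## 1. Five points, ten segments, two colors

Put the vertices $1,2,3,4,5$ of $K_5$ at the corners of a convex pentagon, in this cyclic order, and draw all ten edges as segments. The five sides are crossed by nothing. The diagonal $13$ crosses the two diagonals that end at $2$, namely $24$ and $25$, and the same happens at every corner by rotation. So the crossing pairs are
$$13\times24,\quad 24\times35,\quad 35\times14,\quad 14\times25,\quad 25\times13 .$$
We want to color the edges so that crossing edges get different colors. The five diagonals form a cycle of length five under crossing, and an odd cycle has no proper coloring with two colors. So this drawing needs three colors. Three are enough: color $13,35$ red, $24,14$ blue, $25$ green, and the sides in any way.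

Now move the points. Take $1=(0,0)$, $2=(4,0)$, $3=(4,4)$, $4=(0,4)$ and $5=(2,1)$. The diagonals $13$ and $24$ of the square cross at $(2,2)$. The line through $2,4$ is $x+y=4$. Since $5$ has $x+y=3$, the segment $53$ crosses $24$, at $(2.4,1.6)$. The line through $1,3$ is $y=x$. Point $5$ lies below it and $4$ above it, so $54$ crosses $13$, at $(1.6,1.6)$. The segments $51$ and $52$ stay on one side of the lines that they might cross, and the sides of the square are not crossed. So the only crossings are $35\times24$, $24\times13$ and $13\times45$. They form a path, and two colors suffice: $13,35$ red, $24,45$ blue, the rest in any way. One color is impossible in any drawing, because $K_5$ is not planar. So the right number for $K_5$ is $2$, and to find it we had to choose the drawing well.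

All graphs in these notes are finite and simple, and $\Delta$ denotes maximum degree.

**Definition (geometric thickness).** The geometric thickness of a graph $G$ is the minimum integer $t$ such that $G$ has a straight-line drawing in the plane with the following properties. The vertices are distinct points. Each edge is a straight segment between its endpoints that contains no other vertex. Each edge is assigned one of $t$ colors so that no two edges of the same color cross.

The coloring must work for one placement of the points, common to all colors. That makes the notion rigid: we may not redraw each color class separately.

How does this number depend on the maximum degree? If $\Delta\le2$, the graph is a disjoint union of paths and cycles, and one color is enough. At the other end, Barát, Matoušek and Wood (*Bounded-Degree Graphs have Arbitrarily Large Geometric Thickness*, arXiv:math/0509150, 2005) show this: there is an absolute constant $c>0$ such that for every $\Delta\ge9$ and every $\epsilon>0$, for all sufficiently large $n$ with $\Delta n$ even, there is a $\Delta$-regular $n$-vertex graph with geometric thickness at least $c\sqrt\Delta\,n^{1/2-4/\Delta-\epsilon}$. So for each $\Delta\ge9$ geometric thickness is unbounded on graphs of maximum degree at most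 $\Delta$. The question that they leave open, and that these notes settle, is the range $\Delta\le8$: is there an absolute constant $C$ such that every graph with maximum degree at most $8$ has geometric thickness at most $C$?

The answer is no. The graphs of maximum degree at most $\Delta$ have bounded geometric thickness if and only if $\Delta\le4$.

## 2. The threshold and the count behind it

Write $\log$ for the natural logarithm and $[n]=\{1,\dots,n\}$. A labelled graph on $[n]$ is a graph with vertex set exactly $[n]$. Let $N(n,m,t)$ be the number of labelled graphs on $[n]$ with $m$ edges and geometric thickness at most $t$, and put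
$$Q(n,m,t)=\sum_{j\le 2m}\binom{tn}{j}.$$

**Theorem 1 (counting).** There is an absolute constant $C_1\ge1$ such that for all integers $n\ge4$, $m,t\ge1$ and every real $r\ge1$, with $b:=C_1m/\sqrt r+3t$,
$$N(n,m,t)\le Q(n,m,t)\cdot n^{20b}\cdot(12e\,b)^{2n}\cdot2^{m+t}\cdot(56e\,r)^m .$$

**Theorem 2 (answer to the question).** For every $t$ and all sufficiently large even $n$, there is a $5$-regular $n$-vertex graph with geometric thickness greater than $t$. Hence there is no constant $C$ that bounds the geometric thickness of all graphs with maximum degree at most $8$.

**Theorem 3 (quantitative form, all $\Delta\ge5$).** There is an absolute $c>0$ such that for every $\Delta\ge5$ and all $n\ge n_0(\Delta)$ with $\Delta n$ even, all but a fraction at most $e^{-\Delta n}$ of the labelled $\Delta$-regular graphs on $[n]$ have geometric thickness at least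
$$c\sqrt\Delta\;n^{1/2-2/\Delta}\,(\log n)^{-(1-2/\Delta)} .$$

This improves the exponent $\frac12-\frac4\Delta-\epsilon$ quoted above, and it is a positive power of $n$ for every $\Delta\ge5$.

**Theorem 4 (converse and sharp exponent).** (i) Every graph with $\Delta\le4$ has geometric thickness at most $4$. (ii) For each fixed $t\ge2$, the number of labelled $n$-vertex graphs with geometric thickness at most $t$ is $n^{(2+o(1))n}$.

In (i) the value $4$ can be replaced by $2$, by Duncan, Eppstein and Kobourov, *The geometric thickness of low degree graphs*, SoCG 2004. We do not need that. We start with (i), because its proof is short and shows why degree four is easy.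

## 3. Maximum degree four: one order per coordinate

A 2-factor of a graph is a spanning subgraph in which every vertex has degree exactly $2$, that is, a set of disjoint cycles covering all vertices. Petersen's 2-factor theorem says that the edge set of every $2k$-regular graph splits into $k$ 2-factors. For example, $K_5$ splits into the cycles $1\,2\,3\,4\,5$ and $1\,3\,5\,2\,4$.

**Proof of Theorem 4(i).**

**Step 1: reduce to regular graphs.** This step makes Petersen's theorem applicable. Let $G$ have maximum degree at most $4$. Take two copies of $G$ and join the two copies of each vertex of degree less than $4$. The result is simple, has maximum degree at most $4$, contains $G$, and, if $G$ was not already $4$-regular, has minimum degree larger by one. After at most four rounds we have a simple $4$-regular graph containing $G$. Splitting it into two 2-factors and restricting to $G$, we get $E(G)=F_1\cup F_2$, disjoint, where each $F_j$ has maximum degree at most $2$.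

**Step 2: turn each half into a linear order.** This step prepares a placement in which each $F_j$ is nearly a monotone path. The components of $F_j$ are paths (possibly single vertices) and cycles. Delete one edge from each cycle and let $M_j$ be the set of deleted edges. Then $F_j\setminus M_j$ is a disjoint union of paths. Let $\sigma_j$ be a linear order of $V(G)$ that lists these paths one after another, each in its path order.

**Step 3: place and color.** Here we use the two coordinates of the plane. Place the vertices with $x$-coordinates in the order $\sigma_1$ and $y$-coordinates in the order $\sigma_2$, all $x$-coordinates distinct, all $y$-coordinates distinct, and no three points collinear; a small perturbation of any placement with the right orders achieves this. No edge then contains a third vertex. The edges of $F_1\setminus M_1$ join vertices consecutive in $x$-order. So any two of them lie over $x$-intervals that share at most an endpoint, and at that endpoint both segments pass through the same vertex; they do not cross. An edge of $M_1$ joins the first and the last vertex of one of the paths listed in $\sigma_1$, and different edges of $M_1$ belong to different paths. So they lie over disjoint $x$-intervals and do not cross. With $y$ in place of $x$,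 the same holds for $F_2\setminus M_2$ and $M_2$. Four colors suffice. $\blacksquare$

For $K_5$ we can take $\sigma_1=1,2,3,4,5$ with $M_1=\{51\}$ and $\sigma_2=1,3,5,2,4$ with $M_2=\{41\}$. The points $1=(1,1)$, $2=(2,4)$, $3=(3,2)$, $4=(4,5)$, $5=(6,3)$ have these orders, and comparing slopes at each point shows that no three are collinear. The four classes are $\{12,23,34,45\}$, $\{51\}$, $\{13,35,52,24\}$, $\{41\}$.

A $6$-regular graph splits into three 2-factors. The argument would now want a third order, and the plane has only two coordinates. This does not show that degree $6$, or $5$, is impossible; it shows only that this construction has used up what the plane offers. To prove that some graphs have large geometric thickness we count.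

## 4. Sign vectors, and a count that stops at degree eight

The strategy is to show that there are more $\Delta$-regular graphs than graphs of geometric thickness at most $t$. We need one fact about each side.

**Fact (BC), Bender–Canfield, J. Combin. Theory A 24 (1978).** For fixed $\Delta$ and $\Delta n$ even, the number of labelled $\Delta$-regular graphs on $[n]$ is
$$(1+o(1))\sqrt2\,e^{(1-\Delta^2)/4}\left(\frac{\Delta^{\Delta/2}e^{-\Delta/2}}{\Delta!}\right)^n n^{\Delta n/2}.$$

Since $\Delta!\le\Delta^\Delta$, the bracket is at least $(e\Delta)^{-\Delta/2}$, so the number is at least a positive constant depending on $\Delta$ times $\left(\frac{n}{e\Delta}\right)^{\Delta n/2}$. Because $(9/e)^{\Delta n/2}\to\infty$, it follows that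
$$\#\{\Delta\text{-regular labelled graphs on }[n]\}\ \ge\ \Big(\frac{n}{9\Delta}\Big)^{\Delta n/2}\qquad\text{for } n\ge n_1(\Delta). \tag{1}$$
In short, there are about $n^{\Delta n/2}$ of them.

**Fact (W), Warren, Trans. AMS 133 (1968).** Let $s\ge\ell$. Then $s$ real polynomials of degree at most $d$ ($d\ge1$) in $\ell$ variables realize at most $(4eds/\ell)^\ell$ sign vectors in $\{+,-\}^s$.

Here a sign vector is realized if some point of $\mathbb R^\ell$ gives the polynomials exactly these signs, none of them zero. For example, the $s$ polynomials $x-1,x-2,\dots,x-s$ in one variable realize $s+1$ sign vectors, and the bound is $4es$.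

The polynomials that we use are orientation determinants. For points $p,q,w$ in the plane put
$$\operatorname{orient}(p,q,w)=(q_x-p_x)(w_y-p_y)-(q_y-p_y)(w_x-p_x).$$
It has degree $2$ in the coordinates, vanishes exactly when the three points are collinear, is unchanged under cyclic permutation of the points, and its sign tells on which side of the directed line $pq$ the point $w$ lies.

**The natural attempt.** Take a drawing on $n$ points, no three collinear, and record the signs of all $\binom n3$ determinants. Two segments $ab$, $cd$ with four distinct endpoints cross exactly when $c,d$ are on different sides of the line $ab$ and $a,b$ are on different sides of the line $cd$. So the record determines which pairs of segments cross, hence which graphs can be drawn on these points with $t$ colors. By (W) with $\ell=2n$, $d=2$, $s=\binom n3$, the number of records is at most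
$$\left(\frac{4e\cdot2\cdot\binom n3}{2n}\right)^{2n}=\left(\frac{2e}{3}(n-1)(n-2)\right)^{2n}=n^{(4+o(1))n}.$$
One would then multiply by a bound for the number of graphs with a given record. That second factor does not matter for our question, because the first one is already too large: we must stay below about $n^{\Delta n/2}$, and a bound of $n^{(4+o(1))n}$ can do so only if $\Delta/2>4$, that is, $\Delta\ge9$. At $\Delta=8$ the main terms tie, and for $\Delta\le7$ the bound is larger than the number of regular graphs.

**Where the exponent comes from.** Warren's bound is essentially $(s/n)^{2n}$. The attempt tests each of $n$ points against about $n^2/2$ lines, so $s/n\approx n^2$. If we could describe the graph by testing the $n$ points against only $L$ segments, we would have $s\approx Ln$ and the bound would be about $L^{2n}$. For $L$ a small multiple of $n$ this is at most $n^{2n}$, while there are about $n^{5n/2}$ labelled $5$-regular graphs.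

So we want few segments, but enough that the positions of the vertices relative to them almost determine the edges. "Almost" will mean that each edge of color $i$ is known to be one of a list of candidates only a constant factor longer than the number of edges of that color; choosing the edges from such lists costs only $e^{O(n)}$. Each color class is a plane graph, and plane graphs have small separators. These supply the segments.

## 5. Separators, coarse triangulations and face labels

**Fact (LT), Lipton–Tarjan, Applications of a planar separator theorem, SIAM J. Comput. 9 (1980).** For an $N$-vertex planar graph and $0<\varepsilon\le1$, there is a set of at most $c_0\sqrt{N/\varepsilon}$ vertices whose removal leaves only components with at most $\varepsilon N$ vertices.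

Put $\varepsilon=r/N$ if $1\le r\le N$, and use the empty set if $r\ge N$. Then for every real $r\ge1$ there is a set of at most $c_0N/\sqrt r$ vertices whose removal leaves components of at most $r$ vertices. For the $k\times k$ grid with $N=k^2$ and $r=s^2$ this can be seen directly: delete all rows and columns whose index is divisible by $s$. That removes at most $2k^2/s=2N/\sqrt r$ vertices and leaves blocks of at most $(s-1)^2\le r$ vertices.

We also use triangulations. For a finite point set $P$, no three points collinear, a triangulation of $P$ is a plane straight-line graph with vertex set $P$ whose outer boundary is the boundary of $\operatorname{conv}P$ and whose inner faces are triangles. Every plane straight-line graph on $P$ extends to a triangulation of $P$. If $\operatorname{conv}P$ is a triangle and $|P|=p$, Euler's formula gives $3p-6$ edges and $2p-5$ inner triangles. The drawing of a plane graph is the union of its points and segments; its faces are the components of the complement of the drawing.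

Let $V=[n]$ and let $G$ be a graph counted by $N(n,m,t)$, with a drawing and a coloring as in the definition.

**Step 1: normalize the drawing.** This step puts all points in general position, so that no determinant that we use vanishes. An edge contains no vertex other than its endpoints. If two adjacent edges shared a point besides their common endpoint, they would lie on one line, on the same side of that endpoint, and one would contain the other's far endpoint. So adjacent edges meet only at the common endpoint. If two non-adjacent edges meet, they do not overlap along a line, since an endpoint of one would then lie on the other. So they meet at a single point, which is not an endpoint of either, and thus they cross. Hence two non-adjacent edges of the same color are disjoint compact segments.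

The requirements on the drawing are therefore: distinct vertices, no vertex on an edge that does not end there, and disjointness of non-adjacent edges of equal color. Each says that two compact sets have positive distance, so all are preserved under small perturbations of the vertices. Fix once and for all a triangle with vertex set $X=\{x_1,x_2,x_3\}$, the same for all graphs. Scaling, translating and perturbing, we may assume that $V$ lies in the interior of $\operatorname{conv}X$ and that no three points of $V\cup X$ are collinear.

**Step 2: a separator for each color.** This step selects, for each color, the few vertices that carry the segments. For a color $i$ let $E_i$ be its edge set, $e_i=|E_i|$, $V_i$ the set of vertices incident to $E_i$, and $n_i=|V_i|\le2e_i$. Let $I=\{i:e_i\ge1\}$. Then $\sum_in_i\le2m$, and $n_i\ge2$ for $i\in I$. Fix $i\in I$.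

By Step 1, $E_i$ is the edge set of a plane straight-line graph on the point set $V_i\cup X$. Let $T_i$ be a triangulation of $V_i\cup X$ containing $E_i$. Its outer boundary is the triangle $X$. By (LT), there is a set of at most $c_0(n_i+3)/\sqrt r$ vertices whose removal from $T_i$ leaves components with at most $r$ vertices. Let $B_i$ be the union of this set and $X$. All components of $T_i-B_i$ have at most $r$ vertices. Let $\beta_i=|B_i|$. Since $n_i\ge2$ we have $n_i+3\le\frac52n_i$, and so
$$\beta_i\le\tfrac52c_0\,\frac{n_i}{\sqrt r}+3,\qquad \beta_i\le n_i+3\le\tfrac52n_i. \tag{2}$$
Put $C_1=\max(1,5c_0)$. Summing the first bound and using $\sum n_i\le2m$,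
$$\sum_{i\in I}\beta_i\le\frac{5c_0m}{\sqrt r}+3t\le b. \tag{3}$$

**Step 3: the coarse triangulation.** This step produces the segments against which vertices will be tested. Let $T_i[B_i]$ be the plane graph formed by the vertices of $B_i$ and all edges of $T_i$ between them; it contains the triangle $X$. Let $H_i$ be a triangulation of the point set $B_i$ that contains $T_i[B_i]$. Its outer boundary is the triangle $X$, it has at most $2\beta_i$ inner triangles and at most $3\beta_i$ edges, and every edge lies in an inner triangle. Let $\mathcal T_i$ be the set of vertex triples of the inner triangles of $H_i$.

One might now record the triangle of $H_i$ containing each vertex and hope that edges between vertices outside $B_i$ stay within one triangle. They need not, as the following example shows.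

*Example.* Let $x_1=(0,12)$, $x_2=(-12,-8)$, $x_3=(12,-8)$, $p=(0,0)$, $u=(-3,1)$, $v=(3,\frac32)$, $w=(\frac12,-3)$; comparing slopes shows that no three of these are collinear. Let $E_i$ consist of the six edges on $\{p,u,v,w\}$. The point $p$ lies inside the triangle $uvw$. A triangulation $T_i$ has, besides $E_i$ and the triangle $X$, the edges $x_1u,x_1v,x_2u,x_2w,x_3v,x_3w$. To check this, note that the seven triangles $x_1x_2u$, $x_2x_3w$, $x_3x_1v$, $x_1uv$, $x_2wu$, $x_3vw$, $uwv$ are all counterclockwise in the listed order, with areas $36,\ 60,\ 33,\ 32.25,\ 33.75,\ 32.125,\ 12.875$, which add up to $240$, the area of $\operatorname{conv}X$. Each edge between two of these triangles is traversed in opposite directions by them, so together they cover each generic point of $\operatorname{conv}X$ exactly once; the last triangle is split further by $p$.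

Take $B_i=X\cup\{p\}$. Then $T_i-B_i$ is the triangle $uvw$, and $T_i[B_i]$ is the triangle $X$ with the isolated vertex $p$, since $p$ is adjacent only to $u,v,w$. The coarse triangulation $H_i$ has the three triangles $px_1x_2$, $px_2x_3$, $px_1x_3$, which contain $u$, $w$, $v$ respectively. The edge $uv$ crosses $px_1$ at $(0,\frac54)$ and runs from one triangle to another. But $px_1$ is not an edge of $T_i$, and $u,v,w$ all lie in the same face of $T_i[B_i]$. Faces of $T_i[B_i]$, not triangles of $H_i$, are what edges respect.

**Step 4: face labels.** This step records how the triangles of $H_i$ are grouped into faces of $T_i[B_i]$. Each open inner triangle of $H_i$ is connected and disjoint from the drawing of $T_i[B_i]\subseteq H_i$, so it lies in one face of $T_i[B_i]$. At most $|\mathcal T_i|\le2\beta_i$ faces arise in this way, so we can index them by distinct elements of $\{1,\dots,2\beta_i\}$. Let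
$$\varphi_i:\mathcal T_i\to\{1,\dots,2\beta_i\}$$
assign to each triangle the index of its face. Two triangles have the same value exactly when they lie in the same face. Each $v\in V_i\setminus B_i$ lies in the interior of $\operatorname{conv}X$ and on no segment between points of $B_i$, so it lies in the interior of a unique triangle $\tau_i(v)\in\mathcal T_i$. Put $\lambda_i(v)=\varphi_i(\tau_i(v))$; this is the index of the face of $T_i[B_i]$ that contains $v$. In the example, $\varphi_i$ is constant and $u,v,w$ have equal labels.

We need two properties. Few vertices share a label, and the labels nearly determine where edges can go.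

**Claim A.** For each label $\ell$, at most $r$ vertices $v\in V_i\setminus B_i$ have $\lambda_i(v)=\ell$.

*Proof.* Since components of $T_i-B_i$ have at most $r$ vertices, it suffices to show that two distinct vertices $v,w\in V_i\setminus B_i$ in the same face $F$ of $T_i[B_i]$ lie in the same component of $T_i-B_i$. The triangle $X$ belongs to $T_i[B_i]$ and $v$ lies inside it, so $F\subset\operatorname{conv}X$. As $F$ is open and connected, there is a polygonal arc in $F$ from $v$ to $w$. Perturbing its break points, we may assume that it passes through no vertex of $T_i$ except at its two ends, that no break point lies on an edge, and that none of its segments is parallel to an edge. So it meets the edges of $T_i$, apart from its two ends, in finitely many transversal crossings.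

The arc traverses triangular faces $f_0,f_1,\dots,f_k$ of $T_i$. It leaves $v$ into a face having $v$ as a vertex, so $v$ is a vertex of $f_0$, and likewise $w$ is a vertex of $f_k$. The faces $f_{j-1}$ and $f_j$ share the edge crossed between them. That edge is not in $T_i[B_i]$, because the arc stays in $F$. So it has an endpoint $u_j\notin B_i$. Two vertices of a common triangular face are equal or adjacent in $T_i$. The vertices $v,u_1$ belong to $f_0$, the vertices $u_j,u_{j+1}$ to $f_j$, and $u_k,w$ to $f_k$ (if $k=0$, then $v,w$ both belong to $f_0$). None of these vertices is in $B_i$. So consecutive vertices of the sequence $v,u_1,\dots,u_k,w$ are equal or adjacent in $T_i-B_i$, and $v,w$ are in the same component. $\square$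

**Claim B.** Every edge of $E_i$ is of one of the following types:

1. an edge of $H_i$ with both ends in $B_i$;
2. $vb$ with $b\in B_i$, $v\in V_i\setminus B_i$, and some triangle $\tau\in\mathcal T_i$ having $b$ as a vertex and $\varphi_i(\tau)=\lambda_i(v)$;
3. $uv$ with $u,v\in V_i\setminus B_i$ and $\lambda_i(u)=\lambda_i(v)$.

*Proof.* An edge of $E_i$ is an edge of the plane graph $T_i$, so it meets other edges of $T_i$ only at common endpoints. If both ends are in $B_i$, the edge is in $T_i[B_i]\subseteq H_i$: type 1. If no end is in $B_i$, the edge is disjoint from the drawing of $T_i[B_i]$ and connected, so it lies in one face, and its ends have equal labels: type 3.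

Now take $vb$ with $b\in B_i$ and $v\notin B_i$. The segment without the point $b$ is connected and disjoint from the drawing of $T_i[B_i]$, so it lies in the face $F$ containing $v$. The closed inner triangles of $H_i$ cover $\operatorname{conv}X$, and those that do not have $b$ as a vertex are at positive distance from $b$. So a point $q\ne b$ of the segment close enough to $b$ lies in a closed triangle $\tau$ of $H_i$ with vertex $b$. Since $q\in F$, $F$ is open, and $q$ is in the closure of $\operatorname{int}\tau$, the face $F$ meets $\operatorname{int}\tau$. But $\operatorname{int}\tau$ lies in one face of $T_i[B_i]$, so $\operatorname{int}\tau\subset F$ and $\varphi_i(\tau)=\lambda_i(v)$: type 2. $\square$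

## 6. The code of a drawing: proof of Theorem 1

For each graph counted by $N(n,m,t)$ we fix one drawing and coloring and all the choices of Section 5. We describe the graph by four items, count the possibilities for each, and check that the items determine the graph. Throughout, $n\ge4$, so that $n+3\le n^2$ and $2(n+3)\le n^2$.

**Item (a): which vertices each color touches.** This item fixes the sets that the rest of the code refers to. The sets $(V_i)_{i\le t}$ form a subset $\{(i,v):v\in V_i\}$ of $[t]\times[n]$ of size $\sum n_i\le2m$. There are at most $Q(n,m,t)$ choices. They determine $I=\{i:V_i\ne\emptyset\}$.

**Item (b): the combinatorics of the coarse triangulations.** This item names the segments against which points will be tested. We record $(B_i,\mathcal T_i,\varphi_i)$ for $i\in I$. Suppose first that the sizes $\beta_i$ are given. Then: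

* $B_i$ is a $\beta_i$-subset of the $n+3$ points $V\cup X$, so there are at most $(n+3)^{\beta_i}\le n^{2\beta_i}$ choices.
* $\mathcal T_i$ is a nonempty set of at most $2\beta_i$ triples from $B_i$, so it can be listed as a sequence of $2\beta_i$ triples with repetitions. There are at most $(\beta_i^3)^{2\beta_i}\le n^{12\beta_i}$ choices, as $\beta_i\le n+3\le n^2$.
* $\varphi_i$ is a map from a set of at most $2\beta_i$ elements to $2\beta_i$ labels, so there are at most $(2\beta_i)^{2\beta_i}\le n^{4\beta_i}$ choices, as $2\beta_i\le2(n+3)\le n^2$.

Together this gives at most $n^{18\beta_i}$ choices for color $i$, and by (3) at most $n^{18b}$ for all colors. Each size is at most $n^2$, so there are at most $n^{2t}\le n^b$ choices of the sizes, since $b\ge3t$. In total, at most $n^{19b}\le n^{20b}$ choices.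

**Item (c): the signs.** This item locates every vertex in the coarse triangulations, and here Warren's theorem enters. Record the signs of $\operatorname{orient}(v,a,a')$ for all $v\in V$, $i\in I$ and all edges $aa'$ of triangles in $\mathcal T_i$ with $v\notin\{a,a'\}$. Once (a) and (b) are fixed, this is a fixed list of polynomials in the $2n$ coordinates of the points of $V$; the points of $X$ are constants. The number of pairs $(i,aa')$ is at most $\sum3\beta_i\le3b$, so there are at most $3bn$ polynomials. Each has degree at most $2$, and none vanishes at our drawing, by general position. Since $b\ge3$, we may pad the list by constant polynomials to exactly $\lfloor3bn\rfloor\ge2n$ polynomials. By (W) the number of possible sign vectors is at most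
$$\left(\frac{4e\cdot2\cdot3bn}{2n}\right)^{2n}=(12eb)^{2n}.$$

**What (a)–(c) determine.** This step shows that the labels can be read off, and it bounds the lists of candidate edges. A point $v\in V_i\setminus B_i$ lies inside the triangle with vertices $a,a',a''$, where $aa'a''\in\mathcal T_i$, if and only if $\operatorname{orient}(a,a',v)$, $\operatorname{orient}(a',a'',v)$, $\operatorname{orient}(a'',a,v)$ have the same sign, and these signs are recorded. So $\tau_i(v)$ and $\lambda_i(v)$ are determined for all $i\in I$ and $v\in V_i\setminus B_i$. The edges of $H_i$ are also known: they are the pairs contained in triples of $\mathcal T_i$. Let $S_i$ be the set of all pairs of the three types in Claim B. It is determined by (a)–(c), and $E_i\subseteq S_i$ by Claim B.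

We bound $|S_i|$. Type 1 contributes at most $3\beta_i$. For type 2, there are at most $2\beta_i$ triangles, each with $3$ vertices $b$, and by Claim A at most $r$ vertices $v$ carry the label of the triangle; this gives at most $6\beta_ir$. For type 3, each of the at most $n_i$ vertices shares its label with at most $r$ vertices; this gives at most $n_ir$. Since $r\ge1$, $\beta_i\le\frac52n_i$ by (2), and $n_i\le2e_i$,
$$|S_i|\le3\beta_i+6\beta_ir+n_ir\le9\cdot\tfrac52\,n_ir+n_ir\le28\,n_ir\le56\,r\,e_i. \tag{4}$$

**Item (d): the edges.** This item picks the edges from the candidates. Record the numbers $(e_i)_{i\le t}$, which are nonnegative integers with sum $m$; there are at most $\binom{m+t-1}{t-1}\le2^{m+t}$ choices. Then record $E_i$ as an $e_i$-subset of $S_i$ for $i\in I$. By (4) and $\binom Nk\le(eN/k)^k$, the number of choices is at most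
$$\prod_{i\in I}\binom{|S_i|}{e_i}\le\prod_{i\in I}(56e\,r)^{e_i}=(56e\,r)^m.$$

Since $E(G)=\bigcup_iE_i$, the code determines $G$. So $N(n,m,t)$ is at most the number of codes, which is at most the product of the four bounds. This proves Theorem 1. $\blacksquare$

## 7. Five-regular graphs of large geometric thickness

In Theorem 1 the factor $(12eb)^{2n}$ is at most $n^{2n}$ when $b$ is a small multiple of $n$, and naming the segments costs $n^{20b}$. So we choose $r$ to be a large constant, so that $20b$ is well below $n/2$.

**Proof of Theorem 2.** Fix $t\ge1$, let $n$ be even, $m=5n/2$ and $r=(200C_1)^2$.

**Step 1: bound the number of thin graphs.** Here we insert the parameters. We have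
$$b=\frac{C_1\cdot5n/2}{200C_1}+3t=\frac n{80}+3t ,\qquad n^{20b}=n^{n/4+60t}.$$
Also $12eb=\frac{12e}{80}n+36et$ and $\frac{12e}{80}<1$, so $(12eb)^{2n}\le n^{2n}$ for all $n\ge n(t)$. Moreover $Q\le2^{tn}$, and $2^{m+t}(56er)^m$ is at most exponential in $n$, because $r$ is a constant. So Theorem 1 gives, with some $A_t$ depending only on $t$,
$$N(n,5n/2,t)\le A_t^{\,n}\,n^{9n/4+60t}\qquad(n\ge n(t)).$$

**Step 2: compare.** By (1) with $\Delta=5$ there are at least $(n/45)^{5n/2}$ labelled $5$-regular graphs on $[n]$ for large even $n$, each with $5n/2$ edges. Since $\frac52>\frac94$, this exceeds the bound in Step 1 for all large even $n$. So some $5$-regular graph on $[n]$ has geometric thickness greater than $t$.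

As $5\le8$, no constant bounds the geometric thickness of all graphs with maximum degree at most $8$, and the same holds for maximum degree at most $\Delta$ for every $\Delta\ge5$. $\blacksquare$

Together with Theorem 4(i), proved in Section 3, this gives the threshold: the graphs of maximum degree at most $\Delta$ have bounded geometric thickness if and only if $\Delta\le4$.

## 8. Almost all $\Delta$-regular graphs

For a lower bound that grows with $n$ we let $r$ grow slowly. With $r=(\log n)^2$ the separator cost $n^{20b}$ becomes only exponential in $\Delta n$, while $r^m$ contributes powers of $\log n$. We also estimate $Q$ more carefully, since $t$ is now large.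

**Proof of Theorem 3.** Let $\Delta\ge5$, $m=\Delta n/2$, $r=(\log n)^2$,
$$\theta=c\sqrt\Delta\,n^{1/2-2/\Delta}(\log n)^{-(1-2/\Delta)},\qquad t=\lfloor\theta\rfloor,$$
where $0<c\le1$ is an absolute constant to be chosen in Step 3.

**Step 1: the range of the parameters.** This step collects the inequalities that simplify Theorem 1. Since $\frac12-\frac2\Delta>0$, for $n$ large in terms of $\Delta$ we have
$$t\ge\Delta,\qquad t\le\sqrt{\Delta n}\le\Delta n,\qquad 3t\le\frac{\Delta n}{\log n}.$$
The second holds because $c\le1$, and the third follows from the second for large $n$.

**Step 2: bound each factor.** The aim is to write every factor as a $\Delta n$-th power.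

* Since $2m=\Delta n\le tn$ and $\sum_{j\le k}\binom Nj\le(eN/k)^k$ for $1\le k\le N$, we get $Q\le\left(\frac{e\,tn}{2m}\right)^{2m}=\left(\frac{et}\Delta\right)^{\Delta n}$.
* $b=\frac{C_1\Delta n}{2\log n}+3t\le\frac{(C_1+1)\Delta n}{\log n}$, so $n^{20b}=e^{20b\log n}\le e^{20(C_1+1)\Delta n}$.
* With $C'=12e(C_1+1)$ we get $(12eb)^{2n}\le\left(\frac{C'\Delta n}{\log n}\right)^{2n}$, which is the $\Delta n$-th power of $\left(\frac{C'\Delta n}{\log n}\right)^{2/\Delta}$. Since $\Delta\ge5$ and $C'\ge1$, we have $(C')^{2/\Delta}\le(C')^{2/5}$.
* $2^{m+t}\le2^{\Delta n/2+\Delta n}\le4^{\Delta n}$, and $(56er)^m=(\sqrt{56e}\,\log n)^{\Delta n}$.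

Multiplying, with an absolute constant $C_2$ that does not depend on $c$,
$$N(n,m,t)\le\Big[C_2\,\frac t\Delta\,\log n\,\Big(\frac{\Delta n}{\log n}\Big)^{2/\Delta}\Big]^{\Delta n}.$$
Since $\frac{\log\Delta}\Delta\le\frac1e$, we have $\Delta^{2/\Delta}\le e^{2/e}\le3$. Using this, then $t\le\theta$,
$$N(n,m,t)\le\Big[3C_2\,\frac t\Delta\,n^{2/\Delta}(\log n)^{1-2/\Delta}\Big]^{\Delta n}\le\Big[3C_2\,c\,\frac{n^{1/2}}{\Delta^{1/2}}\Big]^{\Delta n}=\Big(9C_2^2c^2\,\frac n\Delta\Big)^{\Delta n/2}.$$

**Step 3: divide by the number of regular graphs.** By (1), the fraction of labelled $\Delta$-regular graphs on $[n]$ with geometric thickness at most $t$ is at most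
$$\Big(9C_2^2c^2\,\frac n\Delta\Big)^{\Delta n/2}\Big(\frac n{9\Delta}\Big)^{-\Delta n/2}=(81C_2^2c^2)^{\Delta n/2}.$$
Choose $c\le1$ with $81C_2^2c^2\le e^{-2}$. Then the fraction is at most $e^{-\Delta n}$. All other $\Delta$-regular graphs on $[n]$ have geometric thickness at least $t+1>\theta$. $\blacksquare$

## 9. The number of graphs of geometric thickness at most $t$ is $n^{(2+o(1))n}$

The exponent $2n$ in the factor $(12eb)^{2n}$ cannot be lowered: two Hamiltonian paths, drawn as in Section 3, already give that many graphs.

**Proof of Theorem 4(ii).** Fix $t\ge2$.

**Upper bound.** This is Theorem 1 with slowly growing $r$. Each color class is a plane graph on at most $n$ vertices, so it has at most $3n$ edges, and a graph of geometric thickness at most $t$ has $m\le3tn$ edges. For $1\le m\le3tn$ apply Theorem 1 with $r=(\log n)^2$ and $Q\le2^{tn}$. Then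
$$b\le\frac{3C_1tn}{\log n}+3t,\qquad n^{20b}\le e^{60C_1tn}\,n^{60t}.$$
Since $b=O_t(n/\log n)$, we have $(12eb)^{2n}\le n^{2n}$ for large $n$. The remaining factors are at most $2^{3tn+t}(56e\log^2n)^{3tn}$. Summing over the at most $3tn$ values of $m$ and adding the empty graph, we get at most
$$n^{2n}(\log n)^{O_t(n)}=n^{(2+o(1))n}.$$

**Lower bound.** We exhibit enough graphs of geometric thickness at most $2$. Let $P_1,P_2$ be any two Hamiltonian paths on $[n]$. Place the vertices in general position, with distinct $x$-coordinates in the order of $P_1$ and distinct $y$-coordinates in the order of $P_2$. As in Section 3, the edges of $P_1$ join vertices consecutive in $x$-order, so no two of them cross, and the same holds for $P_2$ with $y$. Color the edges of $P_1$ with one color and the remaining edges of $P_2$ with the other. So $P_1\cup P_2$ has geometric thickness at most $2\le t$.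

For $n\ge2$ there are $n!/2$ Hamiltonian paths on $[n]$, hence $(n!/2)^2$ ordered pairs $(P_1,P_2)$. A given graph arises from at most $3^{2n}$ of these pairs: it has fewer than $2n$ edges, and the pair is determined by saying, for each edge, whether it lies in $P_1$ only, in $P_2$ only, or in both. So there are at least
$$\frac{(n!)^2}{4\cdot9^n}=n^{(2-o(1))n}$$
labelled $n$-vertex graphs of geometric thickness at most $t$. $\blacksquare$
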